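\title{Finite-dimensional modules over the quantum double of $U_q(\mathfrak g)$ are semisimple}

\begin{abstract}
Let $\mathfrak g$ be a finite-dimensional complex semisimple Lie algebra, let $H=U_q(\mathfrak g)$ be its quantized enveloping algebra over $\mathbb C(q)$, and let $D(H)$ be the quantum double built from the finite dual of $H$. We prove that every finite-dimensional $D(H)$-module is semisimple. On such a module the matrix coefficients of highest weight vectors act invertibly; conjugation by them splits each generator $E_i$, $F_i$ into two parts, and these parts define an action of $U_q(\mathfrak g)\otimes U_q(\mathfrak g)$ whose restriction along the coproduct is the given action of $H$. We also classify the simple modules over fields containing $q^{1/|P/Q|}$, and we show that over other ground fields, under explicit hypotheses, semisimplicity holds exactly when the characteristic does not divide $|P/Q|$.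
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $\mathfrak g$ be a finite-dimensional complex semisimple Lie algebra with Cartan matrix $(a_{ij})_{i,j\in I}$, simple roots $\alpha_i$ and rank $n=|I|$. Fix positive integers $d_i$ with $d_ia_{ij}=d_ja_{ji}$, let $q$ be an indeterminate and put $q_i=q^{d_i}$. The Drinfeld--Jimbo algebra $H=U_q(\mathfrak g)$ is the $\mathbb C(q)$-algebra with generators $E_i,F_i,K_i^{\pm1}$ $(i\in I)$ and relations
\[
K_iK_j=K_jK_i,\qquad K_iE_jK_i^{-1}=q_i^{a_{ij}}E_j,\qquad K_iF_jK_i^{-1}=q_i^{-a_{ij}}F_j,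
\]
\[
E_iF_j-F_jE_i=\delta_{ij}\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}},
\]
together with the quantum Serre relations: for $i\ne j$, $m=1-a_{ij}$ and $X\in\{E,F\}$,
\[
\sum_{s=0}^{m}(-1)^s\genfrac{[}{]}{0pt}{}{m}{s}_{q_i}X_i^{m-s}X_jX_i^{s}=0,
\]
where the Gaussian binomial coefficients are formed from $[r]_{q_i}=(q_i^r-q_i^{-r})/(q_i-q_i^{-1})$. It is a Hopf algebra with
\[
\Delta(E_i)=E_i\otimes1+K_i\otimes E_i,\qquad \Delta(F_i)=F_i\otimes K_i^{-1}+1\otimes F_i,\qquad \Delta(K_i)=K_i\otimes K_i,
\]
counit $\varepsilon(E_i)=\varepsilon(F_i)=0$, $\varepsilon(K_i)=1$, and antipode $S(E_i)=-K_i^{-1}E_i$, $S(F_i)=-F_iK_i$, $S(K_i)=K_i^{-1}$. We write $\Delta(h)=\sum h_{(1)}\otimes h_{(2)}$.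

The quantum double of a finite-dimensional Hopf algebra joins the algebra to its dual. Here $H$ is infinite-dimensional, and the dual is replaced by the \emph{finite dual}
\[
H^\circ=\{f\in H^*:\ \ker f\text{ contains a two-sided ideal of finite codimension}\},
\]
a Hopf algebra with product $(fg)(z)=\sum f(z_{(1)})g(z_{(2)})$, unit $\varepsilon$, coproduct $\Delta(f)(x\otimes y)=f(xy)$, counit $f\mapsto f(1)$ and antipode $f\mapsto f\circ S$. The \emph{quantum double} is $D(H)=(H^\circ)^{\mathrm{cop}}\otimes H$, with the tensor product coalgebra structure and the multiplication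
\begin{equation}\label{eq:mult}
(f\otimes x)(g\otimes y)=\sum f\,g\big(S^{-1}(x_{(3)})\,?\,x_{(1)}\big)\otimes x_{(2)}y,
\end{equation}
where $g(x\,?\,y)$ is the functional $z\mapsto g(xzy)$. Both $H$ and $(H^\circ)^{\mathrm{cop}}$ are Hopf subalgebras. All modules in this paper are unital left modules unless called right modules.

A $D(H)$-module is a space with an action of $H$ and an action of $H^\circ$, tied together by one cross relation (Lemma~\ref{lem:cross}). Three known facts frame the question of semisimplicity. If $H$ is a finite-dimensional Hopf algebra and the representations of $H$ and of $H^*$ are semisimple, then so are those of $D(H)$. For infinite-dimensional $H$ this can fail: not all finite-dimensional representations of $D(U(\mathfrak{sl}_2))$ are semisimple. And semisimplicity fails for $U_q(\mathfrak{sl}_2)$ and for $D(U_q(\mathfrak{sl}_2))$ when $q$ is specialized to a root of unity. The conjecture posed in \cite{Foster} concerns the indeterminate $q$: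
\begin{quote}
\emph{The category of $D(U_q(\mathfrak g))$-modules that are finite-dimensional over $\mathbb C(q)$ is semisimple.}
\end{quote}

The evidence points both ways. Finite-dimensional $H$-modules are semisimple, so a submodule always has an $H$-stable complement. But $H^\circ$ has finite-dimensional modules that are not semisimple (Example~\ref{ex:torus}), so semisimplicity of the double cannot be inherited from the two factors as in the finite-dimensional case; and for $U(\mathfrak g)$ a counterexample takes a few lines (Example~\ref{ex:classical}). What speaks for the conjecture is that this counterexample uses the commutativity of $U(\mathfrak g)^\circ$, while $U_q(\mathfrak g)^\circ$ has relations of the form $\mathsf a\mathsf b=q\,\mathsf b\mathsf a$. These relations drive the proof.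

\subsection{Results}
The conjecture is true.

\begin{theorem}\label{thm:main}
Every finite-dimensional $D(U_q(\mathfrak g))$-module over $\mathbb C(q)$ is semisimple.
\end{theorem}

Let $P\supset Q$ be the weight and root lattices, $P^+$ the dominant weights, and $V(\lambda)$, $\lambda\in P^+$, the simple $H$-module of highest weight $\lambda$ and type~1 (Section~\ref{sec:facts}). Let $\Gamma$ be the set of algebra maps $\chi$ from $H$ to the ground field with $\chi(E_i)=\chi(F_i)=0$ and $\chi(K_i)=\pm1$. All $2^n$ choices of signs satisfy the relations of $H$, and $\Gamma\subset H^\circ$ is a group isomorphic to $\{\pm1\}^n$. We also write $\chi$ for the corresponding one-dimensional module.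

\begin{theorem}\label{thm:class}
Let $N=|P/Q|$ and let $\mathbb K$ be any extension field of $\mathbb C(q^{1/N})$. The isomorphism classes of simple finite-dimensional modules over $D(H)\otimes\mathbb K$ are in bijection with
\[
P^+\times P^+\times\operatorname{Hom}(P/2Q,\mathbb C^\times)\times\operatorname{Hom}(\Gamma,\{\pm1\}).
\]
The module with label $(\lambda,\mu,\gamma_0,\theta)$ is absolutely simple of dimension $\dim V(\lambda)\dim V(\mu)$. Its restriction to $H$ is $V(\lambda)\otimes V(\mu)\otimes\chi$ with $\chi(K_i)=\gamma_0(\alpha_i)$. There are exactly $4^n|P/Q|$ one-dimensional modules.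
\end{theorem}

The definitions of $U_q(\mathfrak g)$ and of its double make sense over any field $k$ with $q\in k^\times$ not a root of unity.

\begin{theorem}\label{thm:fields}
Let $k$ be a field with $\operatorname{char}k\neq2$, let $q\in k^\times$ be not a root of unity, and assume that the statements \textup{(F1)} and \textup{(F2)} of Section~\ref{sec:facts} hold for $U_q(\mathfrak g)$ over $k$ and over an algebraic closure $\bar k$. Then all finite-dimensional $D(U_q(\mathfrak g))$-modules over $k$ are semisimple if and only if $\operatorname{char}k\nmid|P/Q|$.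
\end{theorem}

\subsection{The method}
For $\lambda\in P^+$ let $t_\lambda\in H^\circ$ be the diagonal matrix coefficient of the highest weight vector of $V(\lambda)$. On a finite-dimensional module $M$ the $t_\lambda$ act invertibly and form a representation of $P$ (Section~\ref{sec:top}). Under conjugation by the $t_\lambda$ each of $E_i$, $F_i$ is a sum of two eigenvectors, and the relations between these pieces can be computed (Section~\ref{sec:split}). They are the relations satisfied by the two summands of $\Delta(E_i)$ and $\Delta(F_i)$ in $U_q(\mathfrak g)\otimes U_q(\mathfrak g)$; over an algebraically closed field one obtains an action of this algebra on $M$, in which $h\in H$ acts as $\Delta(h)$ and $t_{\alpha_i}$ acts as $K_i^{-1}\otimes K_i$ (Section~\ref{sec:action}). This action is semisimple, and it falls short of the action of the double only by two finite groups, $P/Q$ and $\Gamma$, over which one averages. Section~\ref{sec:sl2} carries this out for $\mathfrak{sl}_2$. Section~\ref{sec:class} proves Theorem~\ref{thm:class},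 which is not needed for the other two theorems.

\section{The double and its modules}\label{sec:prelim}

\subsection{Ground fields and representations of $U_q(\mathfrak g)$}\label{sec:facts}
The symmetric form $(\alpha_i,\alpha_j)=d_ia_{ij}$ on $Q$ extends to a nondegenerate rational form on $P$. The fundamental weights satisfy $(\varpi_i,\alpha_j)=\delta_{ij}d_i$, so $(P,Q)\subset\mathbb Z$ and $q^{(\lambda,\alpha_i)}=q_i^{\lambda_i}$ for $\lambda=\sum\lambda_i\varpi_i$. Conjugation by $K_i$ multiplies $E_j$ by $q^{(\alpha_i,\alpha_j)}$ and $F_j$ by $q^{-(\alpha_i,\alpha_j)}$.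

We prove Theorems~\ref{thm:main} and~\ref{thm:fields} together. So let $k$ be a field with $\operatorname{char}k\ne2$, let $q\in k^\times$ be not a root of unity, and let $H=U_q(\mathfrak g)$ over $k$. For an $H$-module $V$, $\chi\in\Gamma$ and $\eta\in P$ put
\[
V_{\chi,\eta}=\{v\in V:\ K_iv=\chi(K_i)q^{(\eta,\alpha_i)}v\ \text{ for all }i\},\qquad V_\eta=V_{\varepsilon,\eta}.
\]
The eigenvalues $\pm q_i^{\eta_i}$ determine $(\chi,\eta)$, because $q$ has infinite order and $1\neq-1$. The operators $E_i$ and $F_i$ map $V_{\chi,\eta}$ to $V_{\chi,\eta+\alpha_i}$ and $V_{\chi,\eta-\alpha_i}$. A finite-dimensional module is \emph{of type~1} if $V=\bigoplus_{\eta\in P}V_\eta$. A \emph{highest weight vector} is a nonzero joint eigenvector of the $K_i$ killed by all $E_i$. Let $H^-,H^0,H^+$ be the subalgebras generated by the $F_i$, the $K_i^{\pm1}$ and the $E_i$. We use two facts.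
\begin{description}
\item[(F1)] Finite-dimensional $H$-modules are semisimple, and each is a direct sum of modules $\chi\otimes V(\lambda)$ with $\chi\in\Gamma$, $\lambda\in P^+$. Here, for each $\lambda\in P^+$, the module $V(\lambda)$ is finite-dimensional, simple, of type~1, and generated by a vector $v_\lambda\in V(\lambda)_\lambda$ with $E_iv_\lambda=0$ for all $i$; and $\dim V(\lambda)_\lambda=1$.
\item[(F2)] $H=H^-H^0H^+$.
\end{description}
We call $(k,q)$ \emph{admissible} if, besides the two conditions on $k$ and $q$ above, (F1) and (F2) hold over $k$ and over $\bar k$. This is the hypothesis of Theorem~\ref{thm:fields}. The triangular decomposition (F2) is a standard fact, and (F1) is proved in \cite[Ch.~5]{Jantzen}, with the same coproduct as here, for every field of characteristic $0$ in which $q$ is transcendental over $\mathbb Q$ (see Remark~\ref{rem:norm} for the normalization of the $d_i$). So $\mathbb C(q)$ and all its extension fields are admissible. \emph{From now on $(k,q)$ is admissible}; for Theorem~\ref{thm:main}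 read $k=\mathbb C(q)$.

\begin{lemma}\label{lem:hw}
Let $w$ be a highest weight vector in a finite-dimensional $H$-module, $K_iw=k_iw$. Then $Hw=H^-w$ is simple, its endomorphisms are scalars, its highest weight vectors are the multiples of $w$, and $Hw\cong\chi\otimes V(\lambda)$ with $k_i=\chi(K_i)q^{(\lambda,\alpha_i)}$.
\end{lemma}

\begin{proof}
By (F2), $Hw=H^-w$ is spanned by the vectors $F_{i_1}\cdots F_{i_r}w$, on which $K_i$ acts by $k_iq^{-(\beta,\alpha_i)}$ with $\beta=\sum_s\alpha_{i_s}$. For $\beta\neq0$ some $(\beta,\alpha_i)$ is nonzero, so the joint eigenspace of $w$ in $Hw$ is the line $kw$. This line is preserved by endomorphisms, which are therefore scalars. So $Hw$ is indecomposable, and by (F1) it is some $\chi\otimes V(\lambda)$, which is simple. If $w'$ is another highest weight vector, then $H^-w'=Hw'=H^-w$. So the eigenvalues of $w'$ are those of $w$ lowered by some $\beta$ and those of $w$ are those of $w'$ lowered by some $\beta'$, both sums of simple roots; then $\beta+\beta'=0$, $\beta=0$ and $w'\in kw$.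 Take $w'=1\otimes v_\lambda$ for the last claim.
\end{proof}

\begin{lemma}\label{lem:tensor}
Let $A,B$ be algebras over a field $F$ whose finite-dimensional modules are semisimple and whose finite-dimensional simple modules have only scalar endomorphisms. Then $A\otimes B$ has the same two properties, and its finite-dimensional simple modules are the $S\otimes T$ with $S$ simple over $A$ and $T$ simple over $B$.
\end{lemma}

\begin{proof}
Let $M$ be a finite-dimensional $A\otimes B$-module. Since $M$ is semisimple over $A$ and $\operatorname{End}_A(S)=F$, evaluation $\bigoplus_SS\otimes\operatorname{Hom}_A(S,M)\to M$ is bijective, and it is $B$-linear for the action of $B$ on $\operatorname{Hom}_A(S,M)$. Each $\operatorname{Hom}_A(S,M)$ is a direct sum of simple $B$-modules $T$. By the density theorem $A\to\operatorname{End}(S)$ and $B\to\operatorname{End}(T)$ are onto, so $A\otimes B\to\operatorname{End}(S\otimes T)$ is onto, and $S\otimes T$ is simple with scalar endomorphisms.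
\end{proof}

\begin{remark}\label{rem:norm}
Generators belonging to different summands of $\mathfrak g_1\oplus\mathfrak g_2$ commute, and $U_q(\mathfrak g_1\oplus\mathfrak g_2)=U_q(\mathfrak g_1)\otimes U_q(\mathfrak g_2)$. In \cite{Jantzen} the $d_i$ are normalized to be $1$ for the short roots of each simple component. Another choice of the $d_i$ replaces $q$ by a positive power of $q$ on each component, and (F1) follows from the normalized case by Lemmas~\ref{lem:hw} and~\ref{lem:tensor}.
\end{remark}

\subsection{Matrix coefficients}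
For a finite-dimensional $H$-module $V$, $\xi\in V^*$ and $v\in V$ let
\[
f_{\xi,v}(z)=\xi(zv)\qquad(z\in H).
\]
This functional vanishes on the annihilator of $V$, so it lies in $H^\circ$. Conversely, if $\ker f$ contains the ideal $J$ of finite codimension, then $f=f_{\xi,v}$ for $V=H/J$, $v=1+J$ and $\xi$ induced by $f$. The rule $(\xi h)(w)=\xi(hw)$ makes $V^*$ a right $H$-module. With a basis $(v_j)$ of $V$ and the dual basis $(v^j)$,
\begin{equation}\label{eq:coef}
f_{\xi,v}(x\,?\,y)=f_{\xi x,yv},\qquad f_{\xi,v}f_{\xi',v'}=f_{\xi\otimes\xi',v\otimes v'},\qquad \Delta(f_{\xi,v})=\sum_jf_{\xi,v_j}\otimes f_{v^j,v},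
\end{equation}
and $f_{\xi,v}+f_{\xi',v'}=f_{\xi\oplus\xi',v\oplus v'}$. The functional $f_{\xi,v}\circ S$ is a coefficient of the dual module, the space $V^*$ with $z$ acting by $\xi\mapsto\xi S(z)$.

For $V$ of type~1 we say that $\xi\in V^*$ \emph{has weight $\eta$} if it vanishes on $V_{\eta'}$ for $\eta'\ne\eta$. Then $\xi K_i=q^{(\eta,\alpha_i)}\xi$, and $\xi E_i$, $\xi F_i$ have weights $\eta-\alpha_i$, $\eta+\alpha_i$. Let $v_\lambda^*\in V(\lambda)^*$ have weight $\lambda$ and $v_\lambda^*(v_\lambda)=1$. As $\lambda+\alpha_i$ is not a weight of $V(\lambda)=H^-v_\lambda$, we have $v_\lambda^*F_i=0$. The right module $V(\lambda)^*$ is simple, so (F2) gives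
\begin{equation}\label{eq:gen}
V(\lambda)=H^-v_\lambda,\qquad V(\lambda)^*=v_\lambda^*H^+.
\end{equation}

Let $H_1^\circ$ be the span of the coefficients of type~1 modules. Type~1 modules are closed under direct sums, under tensor products ($K_i$ is grouplike) and under duals ($K_i$ acts by the transpose of $K_i^{-1}$). By \eqref{eq:coef}, $H_1^\circ$ is a Hopf subalgebra of $H^\circ$, stable under $g\mapsto g(x\,?\,y)$. In $D(H)$ we write $f$ for $f\otimes1$ and $h$ for $1\otimes h$; then $f\otimes h=fh$, and \eqref{eq:mult} shows that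
\[
D'=H_1^\circ H=H_1^\circ\otimes H
\]
is a subalgebra of $D(H)$. The coefficients of $\chi\otimes V(\lambda)$ are the products $\chi f_{\xi,v}$, so (F1) gives $H^\circ=\sum_{\chi\in\Gamma}\chi H_1^\circ$ and $D(H)=\sum_\chi\chi D'$.

\subsection{The cross relation}
Formula \eqref{eq:mult} involves $S^{-1}$ and a threefold coproduct. An equivalent form is better for computation. The next lemma holds for every Hopf algebra with bijective antipode.

\begin{lemma}\label{lem:cross}
In $D(H)$, for $h\in H$ and $g\in H^\circ$,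
\begin{equation}\label{eq:cross}
\sum h_{(1)}\,g(h_{(2)}\,?)=\sum g(?\,h_{(1)})\,h_{(2)},\quad\text{that is,}\quad \sum h_{(1)}f_{\xi h_{(2)},v}=\sum f_{\xi,h_{(1)}v}\,h_{(2)}.
\end{equation}
Conversely, an action of $H$ and an action of $H^\circ$ on a space $X$ define a $D(H)$-module if \eqref{eq:cross} holds on $X$ for all $g$ and all $h$ in a set of algebra generators of $H$. For $H=U_q(\mathfrak g)$ the same holds for $H_1^\circ$ and $D'$.
\end{lemma}

\begin{proof}
By \eqref{eq:mult}, $hg=\sum g(S^{-1}(h_{(3)})\,?\,h_{(1)})h_{(2)}$. Since $\sum h_{(2)}S^{-1}(h_{(1)})=\varepsilon(h)$,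
\[
\sum h_{(1)}\,g(h_{(2)}\,?)=\sum g\big(h_{(4)}S^{-1}(h_{(3)})\,?\,h_{(1)}\big)h_{(2)}=\sum g(?\,h_{(1)})h_{(2)}.
\]
For the converse, if \eqref{eq:cross} holds for $x$ and $y$, then $\sum x_{(1)}y_{(1)}f_{\xi x_{(2)}y_{(2)},v}=\sum x_{(1)}f_{\xi x_{(2)},y_{(1)}v}\,y_{(2)}=\sum f_{\xi,x_{(1)}y_{(1)}v}\,x_{(2)}y_{(2)}$; so it holds for all $h$. Apply it to the functionals $g(S^{-1}(h_{(3)})\,?)$ and use $\sum S^{-1}(h_{(2)})h_{(1)}=\varepsilon(h)$:
\[
\sum g\big(S^{-1}(h_{(3)})\,?\,h_{(1)}\big)h_{(2)}=\sum h_{(1)}\,g\big(S^{-1}(h_{(3)})h_{(2)}\,?\big)=hg .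
\]
This is the identity needed for $f\otimes h\mapsto fh$ to be multiplicative.
\end{proof}

For the generators of $U_q(\mathfrak g)$ the cross relation reads
\begin{align}
K_i\,f_{\xi K_i,v}&=f_{\xi,K_iv}\,K_i,\tag{K}\label{eq:K}\\
E_i\,f_{\xi,v}+K_i\,f_{\xi E_i,v}&=f_{\xi,E_iv}+f_{\xi,K_iv}\,E_i,\tag{E}\label{eq:E}\\
F_i\,f_{\xi K_i^{-1},v}+f_{\xi F_i,v}&=f_{\xi,F_iv}\,K_i^{-1}+f_{\xi,v}\,F_i.\tag{F}\label{eq:F}
\end{align}
By \eqref{eq:K}, $K_i$ commutes with $f_{\xi,v}$ when $\xi$ and $v$ have the same weight.

The cross relation has a transparent meaning: it says that a certain flip is $H$-linear. This gives a way to construct modules.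

\begin{lemma}\label{lem:sigma}
Let $X$ be an $H$-module. Suppose given linear maps $\sigma_V:V\otimes X\to X\otimes V$, for all finite-dimensional $H$-modules $V$, which are natural in $V$ and satisfy $\sigma_{\varepsilon}=\mathrm{id}$ and $\sigma_{V\otimes W}=(\sigma_V\otimes1)(1\otimes\sigma_W)$. Then $f_{\xi,v}\,x=(1\otimes\xi)\sigma_V(v\otimes x)$ defines an action of $H^\circ$ on $X$. It makes $X$ a $D(H)$-module if and only if all $\sigma_V$ are $H$-linear. The same holds for type~1 modules $V$, with $H_1^\circ$ and $D'$.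
\end{lemma}

\begin{proof}
By naturality for the inclusions into $V\oplus V'$, the operator attached to $(\xi\oplus\xi',v\oplus v')$ is the sum of those attached to $(\xi,v)$ and $(\xi',v')$. So the action is well defined and linear once $f_{\xi,v}=0$ implies that the operator is $0$. If $f_{\xi,v}=0$ then $\xi$ vanishes on $Hv$, and $\sigma_V(v\otimes x)\in X\otimes Hv$ by naturality for $Hv\subset V$. For multiplicativity write $\sigma_W(w\otimes x)=\sum x'\otimes w'$; then $(1\otimes\xi\otimes\xi')\sigma_{V\otimes W}(v\otimes w\otimes x)=\sum\xi'(w')(1\otimes\xi)\sigma_V(v\otimes x')=f_{\xi,v}(f_{\xi',w}x)$. Finally $1\otimes\xi$ sends $h\sigma_V(v\otimes x)$ and $\sigma_V(h(v\otimes x))$ to the two sides of \eqref{eq:cross} applied to $x$.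
\end{proof}

\subsection{Two examples}
The first example shows how semisimplicity fails without $q$. The second shows that $H^\circ$ alone has non-semisimple modules and how the cross relation removes them.

\begin{example}\label{ex:classical}
Let $\mathfrak g\ne0$ and $U=U(\mathfrak g)$ over $\mathbb C$. For $x\in\mathfrak g$ we have $\Delta(x)=x\otimes1+1\otimes x$, and \eqref{eq:cross} reads $xf-fx=f(?\,x)-f(x\,?)$. Let $M=\mathbb C\oplus\mathfrak g^*$, with $\mathfrak g$ acting by $x\cdot(s,\varphi)=(0,\varphi([?,x]))$, the trivial plus the coadjoint module, and put $f\cdot(s,\varphi)=(f(1)s,\ f(1)\varphi+sf|_{\mathfrak g})$. This is an action of $U^\circ$, since $(fg)(y)=f(y)g(1)+f(1)g(y)$ for $y\in\mathfrak g$. The functional $g=f(?\,x)-f(x\,?)$ has $g(1)=0$ and $g|_{\mathfrak g}=f([?,x])$; so both sides of the cross relation kill $\mathfrak g^*$ and send $(1,0)$ to $(0,f([?,x]))$. Hence $M$ is a $D(U)$-module with submodule $\mathfrak g^*$. Since $\mathfrak g^*$ has no nonzero invariants, the only $\mathfrak g$-stable complement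 is $\mathbb C\oplus0$, and it is not stable under a coefficient $f$ of the adjoint module with $f|_{\mathfrak g}\ne0$. So $M$ is not semisimple.
\end{example}

\begin{example}\label{ex:torus}
Let $H=U_q(\mathfrak g)$, let $\rho:P\to GL(X)$ be a finite-dimensional representation of the group $P$, and let $H$ act on $X$ through $\varepsilon$. By (F1) every finite-dimensional $V$ is the sum of its $V_{\chi,\eta}$. Put $\sigma_V(v\otimes x)=\rho(\eta)x\otimes v$ for $v\in V_{\chi,\eta}$. These maps are natural, and multiplicative because $V_{\chi,\eta}\otimes W_{\chi',\eta'}\subset(V\otimes W)_{\chi\chi',\eta+\eta'}$. So $H^\circ$ acts on $X$, with $f_{v_\lambda^*,v_\lambda}$ acting as $\rho(\lambda)$; this $H^\circ$-module is not semisimple if $\rho$ is not. The map $\sigma_V$ commutes with $E_i$ if and only if $\rho(\eta+\alpha_i)=\rho(\eta)$ whenever $E_iV_{\chi,\eta}\ne0$, with $F_i$ if and only if $\rho(\eta-\alpha_i)=\rho(\eta)$ whenever $F_iV_{\chi,\eta}\neq0$, and always with $K_i$. As $F_iv_{\varpi_i}\neq0$ (its image under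 $E_i$ is $v_{\varpi_i}$), $X$ is a $D(H)$-module if and only if $\rho$ factors through the finite group $P/Q$. In characteristic $0$ such a $\rho$ is semisimple.
\end{example}

\section{The case of $\mathfrak{sl}_2$}\label{sec:sl2}

Let $\mathfrak g=\mathfrak{sl}_2$ and $d=1$, so $P=\mathbb Z\varpi$, $\alpha=2\varpi$, $(\varpi,\alpha)=1$. The module $V=V(\varpi)$ has a basis $v,v_-$ with $Ev=0$, $Ev_-=v$, $Fv=v_-$, $Fv_-=0$, $Kv=qv$, $Kv_-=q^{-1}v_-$. For the dual basis, $v^*E=v_-^*$, $v_-^*E=0$, $v^*F=0$. Put
\[
\mathsf a=f_{v^*,v},\qquad \mathsf b=f_{v^*,v_-},\qquad \mathsf c=f_{v_-^*,v},\qquad \mathsf d=f_{v_-^*,v_-}.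
\]

\emph{Relations in $H^\circ$.} The vector $u=v\otimes v_--q\,v_-\otimes v$ satisfies $Eu=q\,v\otimes v-q\,v\otimes v=0$, $Fu=q\,v_-\otimes v_--q\,v_-\otimes v_-=0$ and $Ku=u$, so $zu=\varepsilon(z)u$. Applying $v^*\otimes v^*$ and $v^*\otimes v_-^*$ to $zu$ gives the first and third relation in
\begin{equation}\label{eq:sl2rel}
\mathsf a\mathsf b=q\,\mathsf b\mathsf a,\qquad \mathsf a\mathsf c=q\,\mathsf c\mathsf a,\qquad \mathsf a\mathsf d-q\,\mathsf b\mathsf c=1.
\end{equation}
For the second, the functional $v^*\otimes v_-^*-q\,v_-^*\otimes v^*$ vanishes on $v\otimes v$, on $F(v\otimes v)=v\otimes v_-+q^{-1}v_-\otimes v$ and on $v_-\otimes v_-$, hence on $H(v\otimes v)$.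

These relations already exclude the mechanism of Example~\ref{ex:classical}. That module was built from linear forms $\delta$ with $\delta(fg)=\delta(f)g(1)+f(1)\delta(g)$. Here $\mathsf a(1)=1$ and $\mathsf b(1)=0$, so $\mathsf a\mathsf b=q\,\mathsf b\mathsf a$ gives $\delta(\mathsf b)=q\,\delta(\mathsf b)$, hence $\delta(\mathsf b)=0$; in the same way $\delta(\mathsf c)=0$.

\emph{Cross relations.} From \eqref{eq:E} and \eqref{eq:F},
\begin{gather}
E\mathsf a+K\mathsf c=q\,\mathsf aE,\qquad q^{-1}F\mathsf a=\mathsf bK^{-1}+\mathsf aF,\label{eq:sl2a}\\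
E\mathsf c=q\,\mathsf cE,\qquad F\mathsf b=q\,\mathsf bF,\qquad E\mathsf b+K\mathsf d=\mathsf a+q^{-1}\mathsf bE.\label{eq:sl2b}
\end{gather}
Let $M$ be a finite-dimensional $D'$-module, and grant that $\mathsf a$ is invertible on $M$ (Lemma~\ref{lem:inv}). Say that $T\in\operatorname{End}(M)$ has \emph{degree $m$} if $\mathsf aT\mathsf a^{-1}=q^mT$. As $q$ is not a root of unity, an identity between homogeneous operators holds degree by degree. The operators $\mathsf a$ and $K$ have degree $0$, and $\mathsf b,\mathsf c$ have degree $1$.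

\emph{Splitting.} Rewrite \eqref{eq:sl2a} as
\[
\mathsf aE\mathsf a^{-1}-q^{-1}E=q^{-1}K\mathsf c\mathsf a^{-1},\qquad \mathsf aF\mathsf a^{-1}-q^{-1}F=-\mathsf bK^{-1}\mathsf a^{-1}.
\]
The right sides have degree $1$. So conjugation by $\mathsf a$ satisfies $(\operatorname{Ad}\mathsf a-q)(\operatorname{Ad}\mathsf a-q^{-1})=0$ on $E$ and on $F$, and since $q\ne q^{-1}$ we can write $E=E^L+E^R$, $F=F^L+F^R$, where $E^L,F^R$ have degree $-1$ and
\[
E^R=(q^2-1)^{-1}K\mathsf c\mathsf a^{-1},\qquad F^L=(q^{-1}-q)^{-1}\mathsf bK^{-1}\mathsf a^{-1}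
\]
have degree $1$. If $q$ were $1$, the two eigenvalues would coincide and there would be nothing to split. Since $K$ commutes with $\mathsf a$, conjugation by $K$ multiplies $E^L,E^R$ by $q^2$ and $F^L,F^R$ by $q^{-2}$.

\emph{Relations between the pieces.} In $EF-FE=(K-K^{-1})/(q-q^{-1})$, degrees $\pm2$ give $[E^L,F^R]=0=[E^R,F^L]$, and degree $0$ gives the sum $[E^L,F^L]+[E^R,F^R]$. To separate this sum the relations of $H$ are not enough; we need \eqref{eq:sl2b}. By \eqref{eq:sl2rel}, $\mathsf d=\mathsf a^{-1}+q\,\mathsf a^{-1}\mathsf b\mathsf c$ has components of degrees $0$ and $2$. The degree $0$ parts of \eqref{eq:sl2b} are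
\[
E^L\mathsf c=q\,\mathsf cE^L,\qquad F^R\mathsf b=q\,\mathsf bF^R,\qquad E^L\mathsf b+K\mathsf a^{-1}=\mathsf a+q^{-1}\mathsf bE^L.
\]
With $E^LK=q^{-2}KE^L$ and $E^L\mathsf a^{-1}=q^{-1}\mathsf a^{-1}E^L$ the first gives $E^LE^R=q^{-2}E^RE^L$. With $F^RK^{-1}=q^{-2}K^{-1}F^R$ and $F^R\mathsf a^{-1}=q^{-1}\mathsf a^{-1}F^R$ the second gives $F^RF^L=q^{-2}F^LF^R$. Multiply the third on the right by $K^{-1}\mathsf a^{-1}$ and use $E^LK^{-1}\mathsf a^{-1}=qK^{-1}\mathsf a^{-1}E^L$: this gives $[E^L,\mathsf bK^{-1}\mathsf a^{-1}]=K^{-1}-\mathsf a^{-2}$. Hence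
\[
[E^L,F^L]=\frac{\mathsf a^{-2}-K^{-1}}{q-q^{-1}},\qquad [E^R,F^R]=\frac{K-\mathsf a^{-2}}{q-q^{-1}}.
\]

\emph{The model.} In $U_q(\mathfrak{sl}_2)\otimes U_q(\mathfrak{sl}_2)$ the summands $E\otimes1$, $K\otimes E$ of $\Delta(E)$ and $F\otimes K^{-1}$, $1\otimes F$ of $\Delta(F)$ satisfy the same relations, with $K\otimes K$ for $K$ and $K^{-1}\otimes K$ for $\mathsf a^2$; for instance
\[
[E\otimes1,F\otimes K^{-1}]=\frac{K\otimes K^{-1}-K^{-1}\otimes K^{-1}}{q-q^{-1}},\qquad (E\otimes1)(K\otimes E)=q^{-2}(K\otimes E)(E\otimes1).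
\]
This explains the labels $L$ and $R$. In the model $K\mathsf a^{-2}$ corresponds to $K^2\otimes1$. So the one operator still missing on $M$ is $K\otimes1$, a square root of $K\mathsf a^{-2}$; it exists over $\bar k$ (Lemma~\ref{lem:sqrt}). Then $M$ is a module over $U_q(\mathfrak{sl}_2)\otimes U_q(\mathfrak{sl}_2)$, hence semisimple over it. The image of this algebra contains $E,F,K^{\pm1},\mathsf a^{\pm2}$ and is normalized by $\mathsf a$. If $\pi$ is a projection onto a $D'$-submodule commuting with this image, then $\frac12(\pi+\mathsf a\pi\mathsf a^{-1})$ commutes with $\mathsf a$ as well, and $H$ and $\mathsf a$ generate the image of $D'$ (Lemma~\ref{lem:genA}). In higher rank the same steps work, with a grading by $Q$ in place of $\mathbb Z$.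

\section{Reduction to $D'$ over an algebraically closed field}\label{sec:red}

We return to general $\mathfrak g$. Square roots require $\bar k$, and the computations concern $H_1^\circ$ only. Three short lemmas justify both restrictions.

\begin{lemma}\label{lem:base}
Let $L\supset k$ be a field with $(L,q)$ admissible and $H_L=H\otimes L$. Then $H^\circ\otimes L=(H_L)^\circ$ and $H_1^\circ\otimes L=(H_L)^\circ_1$. Hence $D(H)\otimes L$ and $D'\otimes L$ are the algebras $D(H_L)$ and $D'$ formed over $L$.
\end{lemma}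

\begin{proof}
The map $H^\circ\otimes L\to(H_L)^*$ is injective: if $s_j\in L$ are linearly independent over $k$ and $\sum_jf_j(z)s_j=0$ for all $z\in H$, then all $f_j=0$. By Lemma~\ref{lem:hw}, $V(\lambda)\otimes L$ is the module $V(\lambda)$ over $L$. By (F1) over $k$ and over $L$, the image and $(H_L)^\circ$ are both spanned by the coefficients of the $\chi\otimes V(\lambda)\otimes L$, and in type~1 by those with $\chi=\varepsilon$.
\end{proof}

\begin{lemma}\label{lem:descent}
Let $A$ be a $k$-algebra and $M$ a finite-dimensional $A$-module. If $M\otimes\bar k$ is semisimple over $A\otimes\bar k$, then $M$ is semisimple over $A$.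
\end{lemma}

\begin{proof}
Replace $A$ by its image in $\operatorname{End}(M)$. Then $A\otimes\bar k$ has a faithful semisimple finite-dimensional module, so it is a semisimple algebra, and its nilpotent ideal $\operatorname{rad}(A)\otimes\bar k$ is zero.
\end{proof}

\begin{lemma}\label{lem:avg}
Let $M$ be a finite-dimensional $k$-space, $\mathcal U\subset\operatorname{End}(M)$ a subalgebra, $G$ a group acting linearly on $M$ and normalizing $\mathcal U$, and $G_0\subset G$ a subgroup acting by elements of $\mathcal U$, of finite index invertible in $k$. If $M$ is semisimple over $\mathcal U$, then it is semisimple over the algebra generated by $\mathcal U$ and $G$.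
\end{lemma}

\begin{proof}
Let $M'\subset M$ be stable under $\mathcal U$ and $G$, and let $\pi$ be a $\mathcal U$-linear projection onto $M'$. For $g\in G$ the operator $g\pi g^{-1}$ is a projection onto $M'$, depends only on $gG_0$, and is $\mathcal U$-linear, since $g\pi g^{-1}u=g\pi(g^{-1}ug)g^{-1}=ug\pi g^{-1}$ for $u\in\mathcal U$. The average of these operators over $G/G_0$ is a $\mathcal U$-linear projection onto $M'$ commuting with $G$; its kernel is a complement.
\end{proof}

The group $\Gamma\subset D(H)$ normalizes $D'$. Indeed $\chi f_{\xi,v}\chi^{-1}$ is a coefficient of $\chi\otimes V\otimes\chi^{-1}$, which has type~1 if $V$ has; and \eqref{eq:K}, \eqref{eq:E}, \eqref{eq:F} for the one-dimensional module $\chi$ give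
\begin{equation}\label{eq:chi}
\chi^{-1}K_i\chi=K_i,\qquad\chi^{-1}E_i\chi=\chi(K_i)E_i,\qquad\chi^{-1}F_i\chi=\chi(K_i)F_i .
\end{equation}
Since $D(H)=\sum_\chi\chi D'$ and $|\Gamma|=2^n$ is invertible in $k$, Lemma~\ref{lem:avg} with $G=\Gamma$, $G_0=1$ shows that a finite-dimensional $D(H)$-module that is semisimple over $D'$ is semisimple. With Lemmas~\ref{lem:base} and~\ref{lem:descent}, Theorem~\ref{thm:main} and the ``if'' part of Theorem~\ref{thm:fields} reduce to the following statement, proved in Section~\ref{sec:action}.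

\begin{proposition}\label{prop:Dprime}
Let $(k,q)$ be admissible with $k$ algebraically closed and $\operatorname{char}k\nmid|P/Q|$. Then every finite-dimensional $D'$-module is semisimple.
\end{proposition}

Sections~\ref{sec:top} and~\ref{sec:split} need only that $(k,q)$ is admissible.

\section{Top coefficients and a grading by the root lattice}\label{sec:top}

The role of $\mathsf a$ is taken by the \emph{top coefficients}
\[
t_\lambda=f_{v_\lambda^*,v_\lambda}\in H_1^\circ\qquad(\lambda\in P^+),\qquad t_0=1.
\]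
They commute with the $K_i$. They do not quasi-commute with all coefficients (for $\mathfrak{sl}_2$, $\mathsf d$ is not homogeneous), but they do with those in the first row and first column of each $V(\mu)$.

\begin{lemma}\label{lem:qc}
Let $\lambda,\mu\in P^+$ and $\eta\in\mu+Q$.
\begin{enumerate}
\item[(1)] $t_\lambda t_\mu=t_{\lambda+\mu}$.
\item[(2)] If $\xi\in V(\mu)^*$ has weight $\eta$, then $t_\lambda f_{\xi,v_\mu}=q^{(\lambda,\mu-\eta)}f_{\xi,v_\mu}t_\lambda$.
\item[(3)] If $w\in V(\mu)_\eta$, then $t_\lambda f_{v_\mu^*,w}=q^{(\lambda,\mu-\eta)}f_{v_\mu^*,w}t_\lambda$.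
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The highest weight vector $v_\lambda\otimes v_\mu$ generates a copy of $V(\lambda+\mu)$ by Lemma~\ref{lem:hw}. On it $v_\lambda^*\otimes v_\mu^*$ has weight $\lambda+\mu$ and value $1$ on the generator.

(2) We compare $(v_\lambda^*\otimes\xi)(z(v_\lambda\otimes v_\mu))$ and $(\xi\otimes v_\lambda^*)(z(v_\mu\otimes v_\lambda))$. Both vectors are highest weight vectors of weight $\lambda+\mu$, so $H^0H^+$ acts on them by the same scalars, and by (F2) it suffices to take $z=y=F_{i_1}\cdots F_{i_r}$. Put $\beta=\sum_s\alpha_{i_s}$ and expand $\Delta(y)=\prod_s(F_{i_s}\otimes K_{i_s}^{-1}+1\otimes F_{i_s})$. The functional $v_\lambda^*$ kills every term with some $F$ in its tensor factor. In the first expression only $1\otimes y$ survives, giving $\xi(yv_\mu)$; in the second only $y\otimes K_{i_1}^{-1}\cdots K_{i_r}^{-1}$, giving $q^{-(\lambda,\beta)}\xi(yv_\mu)$. Both vanish unless $\beta=\mu-\eta$.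

(3) We compare $(v_\lambda^*\otimes v_\mu^*)(z(v_\lambda\otimes w))$ and $(v_\mu^*\otimes v_\lambda^*)(z(w\otimes v_\lambda))$. Both functionals have weight $\lambda+\mu$ and are killed by right multiplication with each $F_i$, so it suffices to take $z=x=E_{i_1}\cdots E_{i_r}$. Put $\beta=\sum_s\alpha_{i_s}$ and expand $\Delta(x)=\prod_s(E_{i_s}\otimes1+K_{i_s}\otimes E_{i_s})$. Terms with some $E$ in the factor of $v_\lambda$ vanish. In the first expression $K_{i_1}\cdots K_{i_r}\otimes x$ survives, giving $q^{(\lambda,\beta)}v_\mu^*(xw)$; in the second $x\otimes1$, giving $v_\mu^*(xw)$. Both vanish unless $\beta=\mu-\eta$.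
\end{proof}

For each $i$ the top two weight vectors of $V(\varpi_i)$ give a $2\times2$ matrix of coefficients. Write $v=v_{\varpi_i}$, $v^*=v_{\varpi_i}^*$, $v_-=F_iv$; then $K_iv=q_iv$, $K_iv_-=q_i^{-1}v_-$, and $E_iv_-=\frac{q_i-q_i^{-1}}{q_i-q_i^{-1}}v=v$. Put
\[
\mathsf a_i=t_{\varpi_i},\qquad\mathsf b_i=f_{v^*,v_-},\qquad\mathsf c_i=f_{v^*E_i,v},\qquad\mathsf d_i=f_{v^*E_i,v_-}.
\]
Its quantum determinant is no longer $1$, but it is again a top coefficient.

\begin{lemma}\label{lem:det}
The weight $\nu=2\varpi_i-\alpha_i$ is dominant, and $\mathsf a_i\mathsf d_i-q_i\mathsf b_i\mathsf c_i=t_\nu$.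
\end{lemma}

\begin{proof}
We have $\nu_i=0$ and $\nu_j=-a_{ji}\ge0$ for $j\ne i$. Let $u=v\otimes v_--q_i\,v_-\otimes v$, of weight $\nu$. For $j\neq i$, $E_jv_-=F_iE_jv=0$, so $E_ju=0$. Also $E_i(v\otimes v_-)=K_iv\otimes v=q_i\,v\otimes v$ and $E_i(v_-\otimes v)=v\otimes v$, so $E_iu=0$. The functional $\phi=v^*\otimes v^*E_i$ has weight $\nu$ and $\phi(u)=1$. By Lemma~\ref{lem:hw}, $Hu\cong V(\nu)$, so $f_{\phi,u}=t_\nu$. By \eqref{eq:coef}, $f_{\phi,v\otimes v_-}=\mathsf a_i\mathsf d_i$ and $f_{\phi,v_-\otimes v}=\mathsf b_i\mathsf c_i$.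
\end{proof}

Now fix a finite-dimensional $D'$-module $M$ and view elements of $D'$ as operators on $M$. To conjugate by $t_\lambda$ we need its inverse, which $H^\circ$ does not provide for free. The argument has two moves: relation \eqref{eq:E} propagates the vanishing of the top coefficient down the first column, and the antipode axiom forbids a whole column to vanish.

\begin{lemma}\label{lem:inv}
For $\lambda\in P^+$, $t_\lambda$ acts invertibly on $M$.
\end{lemma}

\begin{proof}
Let $r=\dim M$ and $M_0=\ker t_\lambda^r$, the set of vectors killed by some power of $t_\lambda$. It is stable under $K_i$, which commutes with $t_\lambda$, and under $e_i=f_{v_\lambda^*E_i,v_\lambda}$, which commutes with $t_\lambda$ up to a scalar by Lemma~\ref{lem:qc}(2). By \eqref{eq:E},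
\begin{equation}\label{eq:Et}
E_it_\lambda+K_ie_i=q^{(\lambda,\alpha_i)}t_\lambda E_i.
\end{equation}
We show by induction on $s$ that $t_\lambda^sm=0$ implies $E_im\in M_0$. For $s=0$, $m=0$. For $s\ge1$, $E_i(t_\lambda m)\in M_0$ by induction and $K_ie_im\in M_0$, so $t_\lambda E_im\in M_0$ by \eqref{eq:Et}, and $E_im\in M_0$. Thus $M_0$ is stable under all $E_i$.

Put $V=V(r\lambda)$, $v=v_{r\lambda}$ and $\mathcal X=\{\xi\in V^*:f_{\xi,v}M_0=0\}$. It contains $v_{r\lambda}^*$, since $t_{r\lambda}=t_\lambda^r$. By \eqref{eq:E}, $K_if_{\xi E_i,v}=q^{(r\lambda,\alpha_i)}f_{\xi,v}E_i-E_if_{\xi,v}$; as $E_iM_0\subset M_0$, the space $\mathcal X$ is stable under $\xi\mapsto\xi E_i$. By \eqref{eq:gen}, $\mathcal X=V^*$. Take a basis $(v_j)$ of $V$ with $v_1=v$ and dual basis $(v^j)$. The antipode axiom in $H_1^\circ$ and \eqref{eq:coef} give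
\[
1=v^1(v_1)\,1=\sum_j(f_{v^1,v_j}\circ S)\,f_{v^j,v}.
\]
Every $f_{v^j,v}$ kills $M_0$, so $M_0=0$.
\end{proof}

By Lemma~\ref{lem:qc}(1), $t_{\lambda-\mu}=t_\lambda t_\mu^{-1}$ extends $\lambda\mapsto t_\lambda$ to a homomorphism $P\to GL(M)$. For $\beta\in Q$ put
\[
\operatorname{End}_\beta=\{T\in\operatorname{End}(M):\ t_\lambda Tt_\lambda^{-1}=q^{(\lambda,\beta)}T\ \text{ for all }\lambda\in P\},
\]
the operators of \emph{degree $\beta$}. For $\beta=\sum b_i\alpha_i$ we have $q^{(\varpi_i,\beta)}=q_i^{b_i}$, so distinct $\beta$ give distinct characters of $P$, and the sum of the $\operatorname{End}_\beta$ is direct. Degrees add under multiplication. The $K_i^{\pm1}$ and $t_\lambda$ have degree $0$; by Lemma~\ref{lem:qc}, $f_{\xi,v_\mu}$ and $f_{v_\mu^*,w}$ have degree $\mu-\eta$ when $\xi$, $w$ have weight $\eta$. In particular $\mathsf b_i,\mathsf c_i\in\operatorname{End}_{\alpha_i}$.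

The next lemma shows that nothing in $H_1^\circ$ beyond the top coefficients has to be controlled.

\begin{lemma}\label{lem:genA}
The image $\mathcal A$ of $D'$ in $\operatorname{End}(M)$ is generated by the image of $H$ and the $t_\lambda$, $\lambda\in P^+$. It contains $t_\lambda$ for all $\lambda\in P$.
\end{lemma}

\begin{proof}
Let $\mathcal B$ be the algebra generated by $H$ and the $t_\lambda$, $\lambda\in P^+$. By (F1) it suffices to show that the coefficients of each $V(\lambda)$ lie in $\mathcal B$. The space of $\xi$ with $f_{\xi,v_\lambda}\in\mathcal B$ contains $v_\lambda^*$ and is stable under $E_i$, because \eqref{eq:E} gives $f_{\xi E_i,v_\lambda}=K_i^{-1}(q^{(\lambda,\alpha_i)}f_{\xi,v_\lambda}E_i-E_if_{\xi,v_\lambda})$. By \eqref{eq:gen} it is $V(\lambda)^*$. The space of $v$ with $f_{\xi,v}\in\mathcal B$ for all $\xi$ therefore contains $v_\lambda$, and it is stable under $F_i$, because \eqref{eq:F} gives $f_{\xi,F_iv}=(F_if_{\xi K_i^{-1},v}+f_{\xi F_i,v}-f_{\xi,v}F_i)K_i$. By \eqref{eq:gen} it is $V(\lambda)$.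 Finally, the inverse of an invertible operator is a polynomial in it by the Cayley--Hamilton theorem.
\end{proof}

\section{Splitting the generators}\label{sec:split}

The operators $E_i$, $F_i$ are not homogeneous, but each has only two components.

\begin{lemma}\label{lem:split}
On $M$ we have $E_i=E_i^L+E_i^R$ and $F_i=F_i^L+F_i^R$ with
\[
E_i^L,\,F_i^R\in\operatorname{End}_{-\alpha_i},\qquad E_i^R,\,F_i^L\in\operatorname{End}_{\alpha_i},
\]
\[
E_i^R=(q_i^2-1)^{-1}K_i\mathsf c_i\mathsf a_i^{-1},\qquad F_i^L=(q_i^{-1}-q_i)^{-1}\mathsf b_iK_i^{-1}\mathsf a_i^{-1}.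
\]
The two pieces of $T\in\{E_i,F_i\}$ are linear combinations of $T$ and $\mathsf a_iT\mathsf a_i^{-1}$, and conjugation by $K_j$ multiplies them by the same scalar as $T$.
\end{lemma}

\begin{proof}
For $\lambda\in P^+$, relation \eqref{eq:Et} and relation \eqref{eq:F} for $(v_\lambda^*,v_\lambda)$ give
\begin{align*}
t_\lambda E_it_\lambda^{-1}-q^{-(\lambda,\alpha_i)}E_i&=q^{-(\lambda,\alpha_i)}K_i\,f_{v_\lambda^*E_i,v_\lambda}\,t_\lambda^{-1},\\
t_\lambda F_it_\lambda^{-1}-q^{-(\lambda,\alpha_i)}F_i&=-f_{v_\lambda^*,F_iv_\lambda}\,K_i^{-1}t_\lambda^{-1}.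
\end{align*}
Both right sides have degree $\alpha_i$. Let $T$ be $E_i$ or $F_i$, write $\operatorname{Ad}$ for conjugation, and put
\[
T^+=(q_i-q_i^{-1})^{-1}(\operatorname{Ad}\mathsf a_i-q_i^{-1})T\in\operatorname{End}_{\alpha_i},\qquad T^-=T-T^+.
\]
Since $\operatorname{Ad}\mathsf a_i$ multiplies $T^+$ by $q_i$, we get $(\operatorname{Ad}\mathsf a_i-q_i^{-1})T^-=0$. We must check that $T^-$ is an eigenvector for the other $t_\lambda$ too. For $\lambda\in P^+$ the operator $Y=(\operatorname{Ad}t_\lambda-q^{-(\lambda,\alpha_i)})T^-$ is a difference of two operators of degree $\alpha_i$, so $\operatorname{Ad}\mathsf a_i$ multiplies it by $q_i$. Since the conjugations commute, $\operatorname{Ad}\mathsf a_i$ also multiplies it by $q_i^{-1}$. Hence $Y=0$, and $T^-\in\operatorname{End}_{-\alpha_i}$ because $P^+$ generates $P$. Put $E_i^R=E_i^+$, $E_i^L=E_i^-$, $F_i^L=F_i^+$, $F_i^R=F_i^-$. The formulas are the displayed identities for $\lambda=\varpi_i$. The last claim holds because $K_j$ commutes with $\mathsf a_i$.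
\end{proof}

All relations between the pieces are obtained in one way: take a relation of $D'$ and extract a homogeneous component.

\begin{lemma}\label{lem:rel}
For all $i,j\in I$:
\begin{enumerate}
\item[(a)] each of the families $(E_i^L)$, $(E_i^R)$, $(F_i^L)$, $(F_i^R)$ satisfies the quantum Serre relations;
\item[(b)] $[E_i^L,F_j^R]=0=[E_i^R,F_j^L]$, and $[E_i^L,F_j^L]=0=[E_i^R,F_j^R]$ if $i\ne j$;
\item[(c)] $[E_i^L,F_i^L]=\dfrac{t_{\alpha_i}^{-1}-K_i^{-1}}{q_i-q_i^{-1}}$ and $[E_i^R,F_i^R]=\dfrac{K_i-t_{\alpha_i}^{-1}}{q_i-q_i^{-1}}$;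
\item[(d)] $E_i^LE_j^R=q^{-(\alpha_i,\alpha_j)}E_j^RE_i^L$ and $F_i^LF_j^R=q^{(\alpha_i,\alpha_j)}F_j^RF_i^L$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Insert $E=E^L+E^R$ in the Serre relation for $(i,j)$, all of whose monomials have weight $\beta=(1-a_{ij})\alpha_i+\alpha_j$. A monomial in the pieces has degree $\beta_R-\beta_L$, where $\beta_L$, $\beta_R$ are the sums of the simple roots of its $L$- and $R$-factors and $\beta_L+\beta_R=\beta$. The degree is $-\beta$ exactly when all factors are $L$, and $\beta$ exactly when all are $R$. These two components are the Serre relations for $E^L$ and $E^R$. For $F$ the degree is $\beta_L-\beta_R$ and the argument is the same.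

(b) The operator $[E_i,F_j]$ has degree $0$, and is $0$ for $i\ne j$. It is the sum of $[E_i^L,F_j^R]$, $[E_i^R,F_j^L]$, $[E_i^L,F_j^L]$, $[E_i^R,F_j^R]$, of degrees $-\alpha_i-\alpha_j$, $\alpha_i+\alpha_j$, $\alpha_j-\alpha_i$, $\alpha_i-\alpha_j$. For $i\neq j$ these four degrees are distinct. For $i=j$ they are $-2\alpha_i,2\alpha_i,0,0$; the first two brackets vanish and
\begin{equation}\label{eq:sum}
[E_i^L,F_i^L]+[E_i^R,F_i^R]=(K_i-K_i^{-1})/(q_i-q_i^{-1}).
\end{equation}

(c) Drop the index $i$ on operators, and let $\nu=2\varpi_i-\alpha_i$. Relation \eqref{eq:E} for $(v^*,v_-)$ is $E\mathsf b+K\mathsf d=\mathsf a+q_i^{-1}\mathsf bE$. By Lemma~\ref{lem:det}, $\mathsf d=\mathsf a^{-1}t_\nu+q_i\mathsf a^{-1}\mathsf b\mathsf c$, with summands of degrees $0$ and $2\alpha_i$. The component of degree $0$ is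
\[
E^L\mathsf b+K\mathsf a^{-1}t_\nu=\mathsf a+q_i^{-1}\mathsf bE^L.
\]
Multiply on the right by $K^{-1}\mathsf a^{-1}$. We have $E^LK^{-1}=q_i^2K^{-1}E^L$, $E^L\mathsf a^{-1}=q_i^{-1}\mathsf a^{-1}E^L$ and $t_\nu\mathsf a^{-2}=t_{\alpha_i}^{-1}$, so $[E^L,\mathsf bK^{-1}\mathsf a^{-1}]=K^{-1}-t_{\alpha_i}^{-1}$. Divide by $q_i^{-1}-q_i$ for the first formula; the second follows from \eqref{eq:sum}.

(d) Let $\mu=\varpi_j$ and $\xi=v_\mu^*E_j$, so $\mathsf c_j=f_{\xi,v_\mu}$. By \eqref{eq:E}, $E_i\mathsf c_j+K_if_{\xi E_i,v_\mu}=q^{(\mu,\alpha_i)}\mathsf c_jE_i$, and the second term has degree $\alpha_i+\alpha_j$. In degree $\alpha_j-\alpha_i$ we get $E_i^L\mathsf c_j=q^{(\mu,\alpha_i)}\mathsf c_jE_i^L$. Also $E_i^LK_j=q^{-(\alpha_i,\alpha_j)}K_jE_i^L$ and $E_i^L\mathsf a_j^{-1}=q^{-(\mu,\alpha_i)}\mathsf a_j^{-1}E_i^L$. Since $E_j^R$ is a multiple of $K_j\mathsf c_j\mathsf a_j^{-1}$, the product of the three scalars gives the first formula.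

Let $\mu=\varpi_i$. By \eqref{eq:F} and $v_\mu^*F_j=0$, $q^{-(\mu,\alpha_j)}F_j\mathsf b_i=f_{v_\mu^*,F_jF_iv_\mu}K_j^{-1}+\mathsf b_iF_j$, and the first term on the right has degree $\alpha_i+\alpha_j$. In degree $\alpha_i-\alpha_j$ we get $F_j^R\mathsf b_i=q^{(\mu,\alpha_j)}\mathsf b_iF_j^R$. Also $F_j^RK_i^{-1}=q^{-(\alpha_i,\alpha_j)}K_i^{-1}F_j^R$ and $F_j^R\mathsf a_i^{-1}=q^{-(\mu,\alpha_j)}\mathsf a_i^{-1}F_j^R$. Since $F_i^L$ is a multiple of $\mathsf b_iK_i^{-1}\mathsf a_i^{-1}$, we get $F_j^RF_i^L=q^{-(\alpha_i,\alpha_j)}F_i^LF_j^R$.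
\end{proof}

\section{The action of $U_q(\mathfrak g)\otimes U_q(\mathfrak g)$ and the proofs of Theorems~\ref{thm:main} and~\ref{thm:fields}}\label{sec:action}

In this section, up to the end of the proof of Proposition~\ref{prop:Dprime}, $k$ is algebraically closed. We need operators $\kappa_i^L,\kappa_i^R$ playing the roles of $K_i\otimes1$ and $1\otimes K_i$, so that $K_i=\kappa_i^L\kappa_i^R$ and $t_{\alpha_i}=(\kappa_i^L)^{-1}\kappa_i^R$. This forces $(\kappa_i^L)^2=K_it_{\alpha_i}^{-1}$. An arbitrary square root will not do: if $ATA^{-1}=q^{2r}T$, a careless choice on the eigenspaces of $A$ gives $q^r$ only up to signs that vary from one eigenspace to the next.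

\begin{lemma}\label{lem:sqrt}
Let $A\in GL(M)$. There is a polynomial $\kappa$ in $A$ with $\kappa^2=A$ such that, for all $T\in\operatorname{End}(M)$ and $r\in\mathbb Z$, $ATA^{-1}=q^{2r}T$ implies $\kappa T\kappa^{-1}=q^rT$.
\end{lemma}

\begin{proof}
Choose representatives $a_0$ of the cosets of $q^{2\mathbb Z}$ in $k^\times$ and square roots $s(a_0)$, and put $s(q^{2r}a_0)=q^rs(a_0)$; this is well defined since $q$ has infinite order. Then $s(a)^2=a$ and $s(q^{2r}a)=q^rs(a)$. The power series $B(x)=1+\sum_{m\ge1}b_mx^m$ defined by $2b_m=\delta_{m1}-\sum_{0<l<m}b_lb_{m-l}$ has coefficients in $\mathbb Z[\frac12]$ and $B(x)^2=1+x$. On the generalized eigenspace $M(a)$ of $A$ write $A=a(1+\mathsf n_a)$ with $\mathsf n_a$ nilpotent, and let $\kappa$ act as $s(a)B(\mathsf n_a)$. Then $\kappa^2=A$, and $\kappa$ is a polynomial in $A$ by the Chinese remainder theorem for the moduli $(x-a)^{\dim M}$. If $AT=q^{2r}TA$, then $T$ maps $M(a)$ to $M(a')$ with $a'=q^{2r}a$, and on $M(a)$ we have $a'(1+\mathsf n_{a'})T=q^{2r}aT(1+\mathsf n_a)$,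 so $\mathsf n_{a'}T=T\mathsf n_a$ and $\kappa T=s(a')TB(\mathsf n_a)=q^rT\kappa$.
\end{proof}

Let $\kappa_i^L$ be such a root of $A_i=K_it_{\alpha_i}^{-1}$, and $\kappa_i^R=K_i(\kappa_i^L)^{-1}$. The $A_i$, $K_j$, $t_\lambda$ commute, hence so do all $\kappa_i^L,\kappa_j^R,t_\lambda$, and
\begin{equation}\label{eq:kappa}
K_i=\kappa_i^L\kappa_i^R,\qquad t_{\alpha_i}=K_iA_i^{-1}=(\kappa_i^L)^{-1}\kappa_i^R.
\end{equation}
With $\tau=(\alpha_i,\alpha_j)$, the following table lists the scalars by which conjugation multiplies the pieces. The first two rows are Lemma~\ref{lem:split}, the third is their product, the fourth is Lemma~\ref{lem:sqrt}, and the fifth is the first divided by the fourth.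
\[
\begin{array}{c|cccc}
&E_j^L&F_j^L&E_j^R&F_j^R\\ \hline
K_i&q^{\tau}&q^{-\tau}&q^{\tau}&q^{-\tau}\\
t_{\alpha_i}^{-1}&q^{\tau}&q^{-\tau}&q^{-\tau}&q^{\tau}\\
A_i&q^{2\tau}&q^{-2\tau}&1&1\\
\kappa_i^L&q^{\tau}&q^{-\tau}&1&1\\
\kappa_i^R&1&1&q^{\tau}&q^{-\tau}
\end{array}
\]
Comparing $E_i=E_i^L+E_i^R$ with $E_i\otimes1+K_i\otimes E_i$ and $F_i=F_i^L+F_i^R$ with $F_i\otimes K_i^{-1}+1\otimes F_i$ tells us how to define the action.

\begin{proposition}\label{prop:action}
There is an algebra map $\rho:U_q(\mathfrak g)\otimes U_q(\mathfrak g)\to\operatorname{End}(M)$ with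
\begin{align*}
K_i\otimes1&\mapsto\kappa_i^L,& E_i\otimes1&\mapsto E_i^L,& F_i\otimes1&\mapsto F_i^L\kappa_i^R,\\
1\otimes K_i&\mapsto\kappa_i^R,& 1\otimes E_i&\mapsto(\kappa_i^L)^{-1}E_i^R,& 1\otimes F_i&\mapsto F_i^R.
\end{align*}
Each $h\in H$ acts on $M$ as $\rho(\Delta h)$, and $t_{\alpha_i}=\rho(K_i^{-1}\otimes K_i)$. The image $\mathcal U$ of $\rho$ is normalized by the $t_\lambda$, $\lambda\in P$, contains the $t_\beta$, $\beta\in Q$, and together with the $t_\lambda$ generates $\mathcal A$.
\end{proposition}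

\begin{proof}
\emph{Each factor.} The relations between $K$ and $E$, $F$ are the last two rows of the table. For the Serre relations, the $\kappa^R$ commute with the $F^L$, so every monomial of a given relation in the $F_i^L\kappa_i^R$ is the monomial in the $F_i^L$ times one fixed product of $\kappa^R$; the same holds for $(\kappa_i^L)^{-1}E_i^R$. So Lemma~\ref{lem:rel}(a) applies. Since $\kappa_j^R$ commutes with $E_i^L$ and $\kappa_i^L$ with $F_j^R$, Lemma~\ref{lem:rel}(b),(c) and \eqref{eq:kappa} give
\begin{align*}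
[E_i^L,F_j^L\kappa_j^R]&=\delta_{ij}\frac{\kappa_i^L(\kappa_i^R)^{-1}-(\kappa_i^L\kappa_i^R)^{-1}}{q_i-q_i^{-1}}\,\kappa_i^R=\delta_{ij}\frac{\kappa_i^L-(\kappa_i^L)^{-1}}{q_i-q_i^{-1}},\\
[(\kappa_i^L)^{-1}E_i^R,F_j^R]&=\delta_{ij}\,(\kappa_i^L)^{-1}\frac{\kappa_i^L\kappa_i^R-\kappa_i^L(\kappa_i^R)^{-1}}{q_i-q_i^{-1}}=\delta_{ij}\frac{\kappa_i^R-(\kappa_i^R)^{-1}}{q_i-q_i^{-1}}.
\end{align*}

\emph{The factors commute.} By the table, $\kappa_i^L$ commutes with the generators of the second factor and $\kappa_i^R$ with those of the first. With $\tau=(\alpha_i,\alpha_j)$ the four remaining cases are: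
\begin{align*}
E_i^L\cdot(\kappa_j^L)^{-1}E_j^R&=q^{\tau}(\kappa_j^L)^{-1}E_i^LE_j^R=(\kappa_j^L)^{-1}E_j^R\cdot E_i^L&&\text{by (d)},\\
E_i^L\cdot F_j^R&=F_j^R\cdot E_i^L&&\text{by (b)},\\
F_i^L\kappa_i^R\cdot(\kappa_j^L)^{-1}E_j^R&=q^{\tau}F_i^L(\kappa_j^L)^{-1}E_j^R\kappa_i^R=(\kappa_j^L)^{-1}F_i^LE_j^R\kappa_i^R\\
&=(\kappa_j^L)^{-1}E_j^R\cdot F_i^L\kappa_i^R&&\text{by (b)},\\
F_i^L\kappa_i^R\cdot F_j^R&=q^{-\tau}F_i^LF_j^R\kappa_i^R=F_j^R\cdot F_i^L\kappa_i^R&&\text{by (d)}.
\end{align*}

\emph{The remaining claims.} We have $\rho(\Delta E_i)=E_i^L+E_i^R$, $\rho(\Delta F_i)=F_i^L+F_i^R$ and $\rho(\Delta K_i)=K_i$; the formula for $t_{\alpha_i}$ is \eqref{eq:kappa}. So $\mathcal U$ contains the image of $H$ and all $t_\beta$, $\beta\in Q$. Conjugation by $t_\lambda$ rescales the generators of $\mathcal U$. By Lemma~\ref{lem:genA}, $\mathcal A$ lies in the algebra generated by $\mathcal U$ and the $t_\lambda$. Conversely $t_\lambda\in\mathcal A$ by that lemma, the pieces of $E_i,F_i$ lie in $\mathcal A$ by Lemma~\ref{lem:split},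 and $(\kappa_i^L)^{\pm1}$ are polynomials in $A_i\in\mathcal A$; so $\mathcal U\subset\mathcal A$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Dprime}]
By (F1) and Lemmas~\ref{lem:hw} and~\ref{lem:tensor}, $M$ is semisimple over $\mathcal U$. By Proposition~\ref{prop:action}, Lemma~\ref{lem:avg} applies with $G=P$ acting by the $t_\lambda$ and $G_0=Q$. So $M$ is semisimple over $\mathcal A$, the image of $D'$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:fields}]
Let $(k,q)$ be admissible. If $\operatorname{char}k\nmid|P/Q|$, semisimplicity follows from Proposition~\ref{prop:Dprime} by the reduction of Section~\ref{sec:red}. The case $k=\mathbb C(q)$ is Theorem~\ref{thm:main}.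

Suppose that $\ell=\operatorname{char}k$ divides $|P/Q|$. The finite abelian group $P/Q$ maps onto $\mathbb Z/\ell$, so there is a nonzero homomorphism $\tau:P/Q\to(k,+)$. Example~\ref{ex:torus} with $X=k^2$ and $\rho(\eta)=\begin{pmatrix}1&\tau(\eta)\\0&1\end{pmatrix}$ gives a $D(H)$-module. On the first basis vector and on the quotient by it, $h\in H$ acts by $\varepsilon(h)$ and $f_{\xi,v}$ by $\xi(v)=f_{\xi,v}(1)$; so $X$ is an extension of the trivial module by itself. If it were semisimple, every $t_\lambda$ would act as the identity. But $t_\lambda$ acts as $\rho(\lambda)$, and $\tau(\lambda)\ne0$ for some $\lambda\in P^+$ because $P^+$ generates $P$.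
\end{proof}

\begin{remark}
The hypotheses enter as follows. Finite-dimensionality of $M$ is used for the invertibility of $t_\lambda$, for the square roots and for (F1). That $q$ is not a root of unity is used in Lemma~\ref{lem:hw}, for the directness of the grading and for the function $s$; if $q^\ell=1$, then $\operatorname{End}_\beta=\operatorname{End}_{\beta+\ell\beta'}$ and components can no longer be separated by their degree in $Q$. That $\operatorname{char}k\ne2$ is used to separate the signs $\chi$, to average over $\Gamma$ and for the series $B(x)$. The condition on $|P/Q|$ is used once, in the last averaging, and the module $k^2$ above shows that it is needed there.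
\end{remark}

\section{Classification of the simple modules}\label{sec:class}

Let $N=|P/Q|$ and let $\mathbb K$ be an extension field of $\mathbb C(q^{1/N})$. Since $NP\subset Q$ we have $(P,P)\subset\frac1N\mathbb Z$, and $q^{(\lambda,\mu)}\in\mathbb K$ is defined for $\lambda,\mu\in P$ as a power of $q^{1/N}$. By Lemma~\ref{lem:base} the algebra of Theorem~\ref{thm:class} is the double formed over $\mathbb K$; so in this section $H$, $D'$, $D(H)$, $V(\lambda)$ are taken over the admissible field $\mathbb K$. Their finite-dimensional modules are semisimple by Sections~\ref{sec:red}--\ref{sec:action}. For a finite-dimensional $D'$-module $M$, the operators $t_\lambda$ and the pieces of $E_i,F_i$ are defined on $M$, while $\kappa_i^L,\kappa_i^R$ and $\mathcal U$ act on $\bar M=M\otimes\bar{\mathbb K}$. By Remark~\ref{rem:norm}, (F1), (F2) and Lemma~\ref{lem:hw} apply to $U_q(\mathfrak g)\otimes U_q(\mathfrak g)=U_q(\mathfrak g\oplus\mathfrak g)$ over $\bar{\mathbb K}$.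

\subsection{Highest weight data}
The $\kappa$'s depend on a choice of square roots, so invariants must be read off from $K_i$ and $t_\lambda$. Put $M^+=\{m\in M:E_i^Lm=E_i^Rm=0\text{ for all }i\}$. For $\lambda,\mu\in P^+$ and $\gamma_0\in\operatorname{Hom}(P/2Q,\mathbb C^\times)$, a \emph{singular vector with data $(\lambda,\mu,\gamma_0)$} is a nonzero $m\in M^+$ with
\begin{equation}\label{eq:data}
K_im=\gamma_0(\alpha_i)q^{(\lambda+\mu,\alpha_i)}m,\qquad t_\nu m=\gamma_0(\nu)q^{(\mu-\lambda,\nu)}m\quad(\nu\in P).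
\end{equation}
The vector determines the data: $K_it_{\alpha_i}^{-1}$ and $K_it_{\alpha_i}$ act on it by $q_i^{2\lambda_i}$ and $q_i^{2\mu_i}$, since $\gamma_0(\alpha_i)^2=1$.

\begin{lemma}\label{lem:sing}
Let $M\neq0$ be a finite-dimensional $D'$-module.
\begin{enumerate}
\item[(1)] The $K_i$ and $t_\nu$ are diagonalizable on $M$. The space $M^+$ is nonzero and stable under them, and every joint eigenvector in $M^+$ is a singular vector with some data.
\item[(2)] If $m\in M$ is a singular vector with data $(\lambda,\mu,\gamma_0)$, then $D'm$ is absolutely simple of dimension $\dim V(\lambda)\dim V(\mu)$, and $(D'm)^+=\mathbb Km$.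
\item[(3)] Two simple modules are isomorphic if and only if their singular vectors have the same data.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By (F1) for $\mathfrak g\oplus\mathfrak g$, the $\kappa_i^L,\kappa_i^R$ are simultaneously diagonalizable on $\bar M$ with eigenvalues in $\pm q^{\mathbb Z}$. By \eqref{eq:kappa} the same holds for $K_i$ and $t_\beta$, $\beta\in Q$. Since $t_\nu^N=t_{N\nu}$ and $N\nu\in Q$, the operator $t_\nu$ is killed by a product of distinct polynomials $x^N\mp q^r$, whose roots are distinct and lie in $\mathbb C^\times q^{\frac1N\mathbb Z}\subset\mathbb K$. So $t_\nu$ and $K_i$ are diagonalizable over $\mathbb K$. The $E_i^L,E_i^R$ map $M_{\chi,\eta}$ to $M_{\chi,\eta+\alpha_i}$; choosing $M_{\chi,\eta}\ne0$ with all $M_{\chi,\eta+\alpha_i}=0$ shows $M^+\neq0$. It is stable under $K_i,t_\nu$, which rescale the pieces by conjugation.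

Let $m\in M^+$, $m\neq0$, $K_im=k_im$, $t_\nu m=\gamma(\nu)m$. Then $m$ is an eigenvector of $\kappa_i^L$, a polynomial in $A_i$, and of $\kappa_i^R$, so it is a highest weight vector for $\rho$. By Lemma~\ref{lem:hw}, $\kappa_i^Lm=\pm q_i^{\lambda_i}m$ and $\kappa_i^Rm=\pm q_i^{\mu_i}m$ with $\lambda,\mu\in P^+$. As $(\kappa_i^L)^2=K_it_{\alpha_i}^{-1}$ and $(\kappa_i^R)^2=K_it_{\alpha_i}$,
\[
k_i\gamma(\alpha_i)^{-1}=q_i^{2\lambda_i},\qquad k_i\gamma(\alpha_i)=q_i^{2\mu_i}.
\]
Put $\gamma_0(\nu)=\gamma(\nu)q^{-(\mu-\lambda,\nu)}$. Dividing the two equations gives $\gamma_0(\alpha_i)^2=1$, so $\gamma_0$ factors through the finite group $P/2Q$ and its values are roots of unity, which lie in $\mathbb C$. The first equation gives $k_i=\gamma_0(\alpha_i)q_i^{\lambda_i+\mu_i}$.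

(2) By Proposition~\ref{prop:action}, $\mathcal A$ is spanned by the products $ut_\nu$, $u\in\mathcal U$, so $D'm\otimes\bar{\mathbb K}=\mathcal Am=\mathcal Um$. By Lemma~\ref{lem:hw} this is a simple $\mathcal U$-module, the outer tensor product of some $\chi\otimes V(\lambda)$ and $\chi'\otimes V(\mu)$. Its space of vectors killed by all $E_i^L,E_i^R$ is stable under the diagonalizable $\kappa$'s, hence spanned by highest weight vectors, hence equal to $\bar{\mathbb K}m$.

(3) A simple module $M$ is $D'm$ for a singular vector $m$, unique up to scalar by (2); so the data are invariants. If $m\in M$, $m'\in M'$ have the same data, then $(m,m')\in M\oplus M'$ is a singular vector, since the pieces on $M\oplus M'$ are the direct sums of the pieces. By (2) it generates a simple submodule, which projects nontrivially, hence isomorphically, onto $M$ and onto $M'$.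
\end{proof}

\subsection{Construction of the simple $D'$-modules}
By Lemma~\ref{lem:sigma} we need $H$-linear flips $\sigma_V$. They come from the braiding.
\begin{description}
\item[(F3)] (\cite[Ch.~7]{Jantzen}; for other $d_i$ apply it one simple component at a time, as in Remark~\ref{rem:norm}.) For finite-dimensional type~1 modules over $\mathbb K$ there are natural $H$-linear isomorphisms $R_{V,W}:V\otimes W\to W\otimes V$ with $R_{V\otimes V',W}=(R_{V,W}\otimes1)(1\otimes R_{V',W})$, $R_{V,W\otimes W'}=(1\otimes R_{V,W'})(R_{V,W}\otimes1)$ and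
\[
R_{V,W}(v\otimes w)\in q^{-(\eta,\zeta)}w\otimes v+\sum_{\beta>0}W_{\zeta-\beta}\otimes V_{\eta+\beta}\qquad(v\in V_\eta,\ w\in W_\zeta),
\]
where $\beta>0$ means that $\beta$ is a nonzero sum of simple roots.
\end{description}

There are three building blocks.

\emph{The module $X^+(\lambda)$} is $V(\lambda)$ with $\sigma_V=R_{V,V(\lambda)}$. Multiplicativity is the first identity of (F3), and $\sigma_\varepsilon=\mathrm{id}$ by the triangular form. For $\nu\in P^+$ and $x$ of weight $\zeta$ the correction terms vanish on $v_\nu\otimes x$, since $V(\nu)_{\nu+\beta}=0$: $\sigma_{V(\nu)}(v_\nu\otimes x)=q^{-(\nu,\zeta)}x\otimes v_\nu$.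

\emph{The module $X^-(\mu)$} is $V(\mu)$ with $\sigma_V=R_{V(\mu),V}^{-1}$. Multiplicativity is the inverse of the second identity. Inverting the triangular form, for $v\in V_\eta$ and $y$ of weight $\zeta$,
\[
\sigma_V(v\otimes y)\in q^{(\eta,\zeta)}y\otimes v+\sum_{\beta>0}V(\mu)_{\zeta+\beta}\otimes V_{\eta-\beta},
\]
and again $\sigma_\varepsilon=\mathrm{id}$. Thus $t_\nu$ acts on weight $\zeta$ by $q^{-(\nu,\zeta)}$ in $X^+(\lambda)$ and by $q^{(\nu,\zeta)}$ in $X^-(\mu)$. So $E_i=E_i^L$, $F_i=F_i^L$ on $X^+(\lambda)$, and $E_i=E_i^R$, $F_i=F_i^R$ on $X^-(\mu)$.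

\emph{The module $\mathbf 1_{\gamma_0}$} is the one-dimensional $H$-module $\chi$ with $\chi(K_i)=\gamma_0(\alpha_i)$, and $\sigma_V(v\otimes1)=\gamma_0(\eta)\,1\otimes v$ for $v\in V_\eta$. This is natural, multiplicative and commutes with $K_i$. For $E_i$: $\sigma_V(E_i(v\otimes1))=\gamma_0(\eta+\alpha_i)\,1\otimes E_iv$ and $E_i\sigma_V(v\otimes1)=\gamma_0(\eta)\gamma_0(\alpha_i)\,1\otimes E_iv$. For $F_i$: $\sigma_V(F_i(v\otimes1))=\gamma_0(\alpha_i)^{-1}\gamma_0(\eta-\alpha_i)\,1\otimes F_iv$ and $F_i\sigma_V(v\otimes1)=\gamma_0(\eta)\,1\otimes F_iv$; these agree exactly because $\gamma_0(\alpha_i)^2=1$.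

If $(X,\sigma^X)$ and $(Y,\sigma^Y)$ satisfy the conditions of Lemma~\ref{lem:sigma}, so does $X\otimes Y$ with $\sigma_V=(1\otimes\sigma_V^Y)(\sigma_V^X\otimes1)$. Naturality, $H$-linearity and $\sigma_\varepsilon=\mathrm{id}$ are inherited. For multiplicativity, $\sigma_{V\otimes W}$ is the composite of $\sigma_W^X,\sigma_V^X,\sigma_W^Y,\sigma_V^Y$ in this order of application, and the middle two commute, since they act on different factors of $V\otimes X\otimes W\otimes Y$.

\begin{lemma}\label{lem:exist}
The $D'$-module $M=X^+(\lambda)\otimes X^-(\mu)\otimes\mathbf 1_{\gamma_0}$ is simple, with singular vector $m=v_\lambda\otimes v_\mu\otimes1$ of data $(\lambda,\mu,\gamma_0)$.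
\end{lemma}

\begin{proof}
Let $\nu\in P^+$. Moving $v_\nu$ past $v_\lambda$, $v_\mu$ and $1$ produces the scalars $q^{-(\nu,\lambda)}$, $q^{(\nu,\mu)}$ and $\gamma_0(\nu)$, with no correction term in the second step because $V(\mu)_{\mu+\beta}=0$. So $t_\nu m$ is given by \eqref{eq:data}, and so is $K_im$. Also $E_im=0$; since $m$ is an eigenvector of $\mathsf a_i$, it is killed by $\mathsf a_iE_i\mathsf a_i^{-1}$, hence by $E_i^L$ and $E_i^R$. By Lemma~\ref{lem:sing}(2), $D'm$ is simple of dimension $\dim M$.
\end{proof}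

\subsection{From $D'$ to $D(H)$}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Lemmas~\ref{lem:sing} and~\ref{lem:exist}, the simple $D'$-modules correspond to the triples $(\lambda,\mu,\gamma_0)$ and have the stated dimension and restriction to $H$. It remains to account for $\Gamma$.

The modules $\chi\otimes V(\lambda)$ are pairwise non-isomorphic simple modules with scalar endomorphisms. By the density theorem $H$ maps onto the product of the endomorphism algebras of any finitely many of them, so their coefficient spaces form a direct sum. Hence $H^\circ=\bigoplus_\chi\chi H_1^\circ$ and $D(H)=\bigoplus_\chi\chi D'$. So extending a $D'$-module to $D(H)$ amounts to giving a representation $\chi\mapsto u_\chi$ of $\Gamma$ on it with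
\begin{equation}\label{eq:tw}
u_\chi\,x\,u_\chi^{-1}=\chi x\chi^{-1}\qquad(x\in D')
\end{equation}
as operators. Each $\chi$ commutes with $t_\nu$, $\nu\in P^+$: the functionals $\chi t_\nu$ and $t_\nu\chi$ are the diagonal coefficients of highest weight vectors in $\chi\otimes V(\nu)$ and $V(\nu)\otimes\chi$, so both vanish on $F_iH$ and $HE_i$ and agree on $H^0$, and (F2) applies. By \eqref{eq:chi}, conjugation by $\chi$ fixes $K_i$ and multiplies $E_i,F_i$ by the sign $\chi(K_i)$.

Let $M$ be a simple $D'$-module with singular vector $m$, and let $M^\chi$ be $M$ with $x$ acting as $\chi x\chi^{-1}$. On $M^\chi$ the operators $K_i,t_\nu$ are unchanged and the pieces of $E_i$ change by a sign, so $m$ is a singular vector of $M^\chi$ with the same data, and $M\cong M^\chi$ by Lemma~\ref{lem:sing}(3). An isomorphism $M\to M^\chi$ is an operator satisfying \eqref{eq:tw}; it is unique up to a scalar because $M$ is absolutely simple, and it preserves the line $M^+=(M^\chi)^+=\mathbb Km$. Let $u_\chi$ be the one with $u_\chi m=m$. The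 product $u_\chi u_{\chi'}$ satisfies \eqref{eq:tw} for $\chi\chi'$ and fixes $m$, so it equals $u_{\chi\chi'}$. Thus $M$ extends to $D(H)$, and its extensions are the $\chi\mapsto\theta(\chi)u_\chi$ with $\theta$ a character of $\Gamma$, which has values $\pm1$ as $\chi^2=1$. An isomorphism between two extensions is a $D'$-automorphism of $M$, hence a scalar, so different $\theta$ give non-isomorphic modules.

Conversely, let $Y$ be a simple finite-dimensional $D(H)$-module. The operators $K_i$, $t_\nu$ and $\chi\in\Gamma$ commute, are diagonalizable (Lemma~\ref{lem:sing}(1) and $\chi^2=1$), and preserve $Y^+\neq0$. Let $m\in Y^+$ be a joint eigenvector. Then $D'm$ is simple over $D'$, and $\chi D'm=D'\chi m=D'm$, so $D'm=Y$. Hence $Y$ is one of the extensions above.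

The one-dimensional modules are those with $\lambda=\mu=0$, since $F_iv_\lambda\ne0$ when $\lambda_i>0$. Their number is $|P/2Q|\cdot|\Gamma|=2^n|P/Q|\cdot2^n$.
\end{proof}

\begin{example}
For $\mathfrak{sl}_2$ the theorem gives $8$ one-dimensional modules. Directly: on such a module $E=F=0$ and $K=\pm1$; the formula for $[E^L,F^L]$ forces $\mathsf a^2=K$, so $\mathsf a$ is one of the four fourth roots of unity, matching $P/2Q\cong\mathbb Z/4$; and the nontrivial element of $\Gamma$ acts by $\pm1$.
\end{example}

\begin{thebibliography}{9}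
\bibitem{Foster} John E. Foster, \emph{Semisimplicity of certain representation categories}, arXiv:1509.01633 (2015).
\bibitem{Jantzen} Jantzen, \emph{Lectures on Quantum Groups}.
\end{thebibliography}
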